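\title{Finite groups of parametric dimension one over $\mathbb{Q}$}

\begin{abstract}
The parametric dimension of a finite group $G$ over a number field $K$ is the least number of parameters needed to obtain every Galois extension of $K$ whose group embeds into $G$ by specializing finitely many $G$-extensions of function fields over $K$. We prove that $C_2$, $C_3$ and $S_3$ are the only groups of parametric dimension one over $\mathbb{Q}$. The main step is valid over every number field $K$: if $p$ is a prime with $[K(\zeta_p):K]\ge 3$, then every finite family of $C_p$-covers of curves over $K$ misses infinitely many $C_p$-extensions of $K$. Covers of the projective line are treated by Hilbert reciprocity and a counting argument, covers of elliptic curves by Kummer theory and compactness.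
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a number field and $G$ a finite group. A \emph{function field} over $K$ is a finitely generated field extension $F/K$. A \emph{place} of $F$ is a valuation ring of $F$; it is \emph{$K$-rational} if it contains $K$ and has residue field $K$. For $K=\mathbb{Q}$ the first condition follows from the second: the residue characteristic is $0$, so every nonzero integer is a unit of the valuation ring.

Let $E/F$ be a Galois extension with group $G$; we do not require $K$ to be algebraically closed in $E$. Take a $K$-rational place of $F$ that is unramified in $E$, and let $L$ be the residue field of a place of $E$ above it. Then $L/K$ is a Galois extension whose group is the decomposition group, a subgroup of $G$. We call $L/K$ a \emph{specialization} of $E/F$. If $F$ has transcendence degree $\delta$, the specializations form a family of Galois extensions of $K$ that depends on $\delta$ parameters, and it is natural to ask how many parameters are needed to reach all extensions that could possibly occur.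

\begin{definition}\label{def:pd}
The \emph{parametric dimension} $\operatorname{pd}_K(G)$ is the smallest integer $\delta\ge 0$ for which there are finitely many Galois extensions $E_1/F_1,\dots,E_r/F_r$ with group $G$, each $F_i$ a function field over $K$ of transcendence degree at most $\delta$, such that every Galois extension $L/K$ whose group embeds into $G$ (proper subgroups included) is a specialization of some $E_i/F_i$. If there is no such integer, we put $\operatorname{pd}_K(G)=\infty$.
\end{definition}

A family without parameters has finitely many specializations, so $\operatorname{pd}_K(G)\ge 1$ for $G\ne 1$ (Lemma~\ref{lem:lower}). One parameter suffices for $C_2$: the extension $K(\sqrt{t})/K(t)$ specializes at $t=t_0\in K^*$ to $K(\sqrt{t_0})$. In the same way Kummer theory gives $\operatorname{pd}_K(C_p)=1$ whenever $K$ contains a primitive $p$-th root of unity $\zeta_p$. If it does not, put $d=[K(\zeta_p):K]$. A $C_p$-extension of $K$ is then described by a Kummer generator in $K(\zeta_p)$, which has $d$ coordinates over $K$, and the generator can be taken on a torus of dimension $\varphi(d)$ (Proposition~\ref{prop:torus}).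 Over $\mathbb{Q}$ this dimension is $\varphi(p-1)$, which equals $1$ exactly for $p=2$ and $p=3$. The group $S_3$ is served by the single polynomial $x^3+tx+t$ (Lemma~\ref{lem:S3}). So one is led to guess that one parameter does not suffice as soon as a prime $p\ge5$ is involved. The failure of one construction proves nothing, however: the definition allows any finite number of covers, of curves of any genus.

The problem that we solve is posed in \cite{KN}. It starts from the following classification, which we use as known.

\begin{theorem}\label{thm:known}
Let $G$ be a finite group with $\operatorname{pd}_{\mathbb{Q}}(G)=1$. Then $G$ is isomorphic to $C_p$ for some prime $p$, to $D_p$ for some prime $p\ge 3$, or to $C_p\rtimes C_3$ for some prime $p\equiv1\pmod 3$.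
\end{theorem}

The conjecture is that only $C_2$, $C_3$ and $S_3=D_3$ survive from this list. We prove it.

\begin{theorem}\label{thm:main}
Let $G$ be a finite group. Then $\operatorname{pd}_{\mathbb{Q}}(G)=1$ if and only if $G\cong C_2$, $C_3$ or $S_3$.
\end{theorem}

Every group in Theorem~\ref{thm:known} other than these three has order divisible by a prime $p\ge5$. Theorem~\ref{thm:main} therefore rests on the following statement about cyclic groups.

\begin{theorem}\label{thm:cyclic}
Let $K$ be a number field, $p$ a prime and $d=[K(\zeta_p):K]$.
\begin{itemize}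
\item[(a)] If $d\ge 3$, then for any finite family of $C_p$-extensions $E_i/F_i$, with $F_i$ function fields over $K$ of transcendence degree at most $1$, infinitely many $C_p$-extensions $L/K$ are not specializations of any $E_i/F_i$. Hence $\operatorname{pd}_K(G)\ge2$ for every finite group $G$ with $p\mid |G|$.
\item[(b)] We have $1\le \operatorname{pd}_K(C_p)\le\varphi(d)$. Consequently $\operatorname{pd}_K(C_p)=1$ if and only if $d\le 2$, and $\operatorname{pd}_K(C_p)=2$ if $d\in\{3,4,6\}$; for example $\operatorname{pd}_{\mathbb{Q}}(C_5)=\operatorname{pd}_{\mathbb{Q}}(C_7)=2$.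
\end{itemize}
\end{theorem}

Since $d$ divides $p-1$, the condition $d\ge3$ forces $p\ge5$. For Theorem~\ref{thm:main} only the case $K=\mathbb{Q}$, $d=p-1\ge4$ of part (a) is needed.

The number $d$ enters the proof of (a) through one observation: the residue field of every branch point of a $C_p$-cover contains $\zeta_p$, so branch points come in Galois orbits of size at least $d$. A missed extension $L$ is found by prescribing its ramification. On an elliptic curve, ramification of a specialization at $q$ forces the rational point to meet a branch point modulo $q$, and the finitely generated group of rational points cannot do so at all primes of a suitable finite set (Section~\ref{sec:genus1}). On the line, a rational point can meet a branch point at any finite set of split primes, and the obstruction is global: it comes from Hilbert reciprocity in the residue field of a branch point (Section~\ref{sec:genus0}). Section~\ref{sec:example} shows this obstruction for one explicit $C_5$-cover of the line over $\mathbb{Q}$. Section~\ref{sec:tools} collects the tools, Section~\ref{sec:upper} contains the upper bounds, Section~\ref{sec:reduction}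 reduces part (a) to curves of genus $0$ and $1$, and Section~\ref{sec:end} completes the proofs.

\section{Places, Kummer theory and symbols}\label{sec:tools}

Throughout, $K$ is a number field, $p$ a prime, $\zeta$ a fixed primitive $p$-th root of unity, $K'=K(\zeta)$ and $d=[K':K]$. A \emph{$C_p$-extension} is a Galois extension with group $C_p$. For a field $A$ we write $A^*/p$ for $A^*/A^{*p}$, and $G_A$ for the absolute Galois group. For a prime $q$ of a number field, $v_q$ is the normalized valuation, $\mathrm{N}q$ the order of the residue field $\mathbb{F}_q$, and $O_q$ the valuation ring of the completion. If $S$ is a set of places of $K$, the letter $S$ also denotes the set of places above it in finite extensions of $K$; thus $O_{k,S}$ is the ring of elements of $k$ that are integral outside $S$. A prime $q\nmid p$ of $K$ splits completely in $K'$ if and only if $\mathrm{N}q\equiv1\pmod p$, because its Frobenius sends $\zeta$ to $\zeta^{\mathrm{N}q}$. A finite set $S_0$ of places of $K$ is \emph{admissible} if it contains the archimedean and the $p$-adic places and the $S_0$-class groups of $K$ and $K'$ are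 trivial. Admissible sets exist, since class groups are generated by finitely many primes, and every finite set that contains an admissible set is admissible.

\subsection{Decomposition and inertia}\label{ss:places}
Let $E/F$ be a finite Galois extension, $\mathfrak{p}$ a place of $F$ with residue field $\kappa$ of characteristic $0$, and $\mathfrak{P}$ a place of $E$ above it with residue field $L$. The places above $\mathfrak{p}$ are conjugate. The stabilizer $\Delta$ of $\mathfrak{P}$ is the \emph{decomposition group}; $L/\kappa$ is Galois, $\Delta\to\operatorname{Gal}(L/\kappa)$ is surjective, and the kernel $I$ is the \emph{inertia group}. The place $\mathfrak{p}$ is \emph{unramified} in $E$ if $I=1$. We use two facts.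

\begin{itemize}
\item[(P1)] For a subgroup $H$, the decomposition and inertia groups of $\mathfrak{P}$ in $E/E^H$ are $\Delta\cap H$ and $I\cap H$. If $H$ is normal, those of $E^H/F$ are the images of $\Delta$ and $I$. In particular, if $I=1$, the residue field of $E^H$ is the fixed field in $L$ of $\Delta\cap H\le\Delta=\operatorname{Gal}(L/\kappa)$.
\item[(P2)] Let $E$ be the splitting field of a monic polynomial with coefficients in the valuation ring of $\mathfrak{p}$ whose reduction is separable. Then $\mathfrak{p}$ is unramified in $E$, and $L$ is the splitting field of the reduction over $\kappa$. Indeed, the roots reduce bijectively to the roots of the reduction, so an element of $\Delta$ that fixes all reduced roots is trivial.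
\end{itemize}

A place that contains $K$ also contains every element algebraic over $K$, and maps the field of these elements injectively to the residue field. So if $F$ has a $K$-rational place, then $K$ is algebraically closed in $F$, and $\operatorname{Gal}(FK'/F)=\operatorname{Gal}(K'/K)$.

\subsection{Cyclic extensions of degree $p$}
If a field $A$ of characteristic $0$ contains $\zeta$, Kummer theory attaches to a finite subgroup $W\le A^*/p$ the abelian extension $A(W^{1/p})$, and the pairing $\langle\gamma,y\rangle=\gamma(y^{1/p})/y^{1/p}$ identifies its Galois group with $\operatorname{Hom}(W,\mu_p)$; every finite abelian extension of exponent $p$ arises from exactly one $W$. The next lemma descends this to fields without $\zeta$.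

\begin{lemma}\label{lem:descent}
Let $A$ be a field of characteristic $0$, $A'=A(\zeta)$, and let $\tau$ generate the cyclic group $\operatorname{Gal}(A'/A)$, with $\tau\zeta=\zeta^c$, $c\in\mathbb{Z}$.
\begin{itemize}
\item[(a)] If $B/A$ is a $C_p$-extension, then $BA'=A'(\lambda^{1/p})$ for some $\lambda\in A'^*\setminus A'^{*p}$, and every such $\lambda$ satisfies $\tau\lambda\equiv\lambda^c$ modulo $A'^{*p}$. The field $B$ is the only subextension of degree $p$ of $BA'/A$.
\item[(b)] If $\lambda\in A'^*\setminus A'^{*p}$ satisfies $\tau\lambda\equiv\lambda^c$ modulo $A'^{*p}$, then $A'(\lambda^{1/p})=BA'$ for a $C_p$-extension $B/A$.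
\end{itemize}
\end{lemma}

\begin{proof}
The degree $e=[A':A]$ divides $p-1$ and is prime to $p$.

(a) The extension $BA'/A$ is abelian of degree $pe$, so its group has exactly one subgroup of index $p$, and $BA'/A'$ is a $C_p$-extension. Write $BA'=A'(z)$ with $z^p=\lambda$, let $\sigma\in\operatorname{Gal}(BA'/A')$ satisfy $\sigma z=\zeta z$, and let $\tilde\tau$ lift $\tau$. Then $\sigma\tilde\tau z=\tilde\tau\sigma z=\zeta^c\tilde\tau z$, so $\tilde\tau z/z^c$ is fixed by $\sigma$ and lies in $A'$. Its $p$-th power is $\tau\lambda/\lambda^c$.

(b) Let $B'=A'(z)$, $z^p=\lambda$, and $\tau\lambda=\lambda^cg^p$ with $g\in A'^*$. The conjugates of $z$ over $A$ are $p$-th roots of the elements $\tau^i\lambda\in\lambda^{c^i}A'^{*p}$, so they lie in $B'$, and $B'/A$ is Galois of degree $pe$. With $\sigma,\tilde\tau$ as above we have $\tilde\tau z=\epsilon z^cg$ for some $\epsilon\in\mu_p$, hence $\sigma\tilde\tau z=\zeta^c\tilde\tau z=\tilde\tau\sigma z$; on $A'$ both $\sigma\tilde\tau$ and $\tilde\tau\sigma$ act as $\tau$. So the group, which is generated by $\sigma$ and $\tilde\tau$, is abelian. The fixed field $B$ of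 its subgroup of order $e$ is a $C_p$-extension of $A$, and $BA'=B'$ by degrees.
\end{proof}

The following two lemmas compute specializations and ramification from Kummer generators.

\begin{lemma}\label{lem:spec}
Let $F$ be a function field over $K$, $\mathfrak{p}$ a $K$-rational place of $F$ and $\mathfrak{p}'$ a place of $FK'$ above it; the residue field of $\mathfrak{p}'$ is $K'$. Let $E/F$ be a $C_p$-extension with $EK'=FK'(f^{1/p})$, where $f$ is a unit at $\mathfrak{p}'$ with residue $\bar f\in K'^*$. Then $\mathfrak{p}$ is unramified in $E$, and the specialization $L$ satisfies $LK'=K'(\bar f^{1/p})$.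
\end{lemma}

\begin{proof}
Apply (P2) to $Y^p-1$ over $F$ and to $Y^p-f$ over $FK'$. It follows that $\mathfrak{p}'$ has residue field $K'$, that the inertia group of $EK'/F$ has trivial image in $\operatorname{Gal}(FK'/F)$ and trivial intersection with $\operatorname{Gal}(EK'/FK')$, hence is trivial, and that the residue field of $EK'$ is $K'(\bar f^{1/p})$. By (P1), $\mathfrak{p}$ is unramified in $E$, and $L$ and $K'$ are the fixed fields of $\Delta\cap\operatorname{Gal}(EK'/E)$ and $\Delta\cap\operatorname{Gal}(EK'/FK')$. These subgroups intersect trivially, so $LK'$ is the whole residue field.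
\end{proof}

\begin{lemma}\label{lem:ram}
Let $L/K$ be Galois of degree $1$ or $p$ with $LK'=K'(\lambda^{1/p})$. Let $k/K$ be a finite extension containing $\zeta$, let $q\nmid p$ be a prime of $K$ unramified in $k$, and let $\mathfrak{P}\mid q$ be a prime of $k$. Then $L/K$ is ramified at $q$ if and only if $p\nmid v_{\mathfrak{P}}(\lambda)$.
\end{lemma}

\begin{proof}
If $L/K$ is unramified at $q$, then $Lk/k$ is unramified at $\mathfrak{P}$. Conversely, if $Lk/k$ is unramified at $\mathfrak{P}$, then a prime of $Lk$ above $\mathfrak{P}$ has ramification index $1$ over $K$, so the Galois extension $L/K$ is unramified at $q$. Finally $Lk=k(\lambda^{1/p})$. If $p\nmid v_{\mathfrak{P}}(\lambda)$, a $p$-th root of $\lambda$ has nonintegral valuation and $\mathfrak{P}$ ramifies. Otherwise $\lambda$ is a $\mathfrak{P}$-unit up to $p$-th powers, and $Y^p-\lambda$ is separable modulo $\mathfrak{P}\nmid p$.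
\end{proof}

\subsection{Power residue characters and Hilbert symbols}\label{ss:hilbert}
Let $M$ be a number field containing $\zeta$, with $p$ odd; then $M$ has no real places. For a prime $w\nmid p$ of $M$ the group $\mu_p$ injects into the residue field, and the \emph{power residue character} $\rho_w\colon O_w^*\to\mathbb{F}_p$ is defined by
\[
x^{(\mathrm{N}w-1)/p}\equiv\zeta^{\rho_w(x)}\pmod w .
\]
It is surjective, and its kernel is $O_w^{*p}$, because principal units are $p$-th powers by Hensel's lemma. Hence $M_w^*/p$ has order $p^2$; it contains $p$ \emph{unit classes}, and $p$ classes of each valuation modulo $p$. If $g$ is an automorphism of $M$ with $g\zeta=\zeta^{c}$, applying $g$ to the definition gives $\rho_{gw}(gx)=c\,\rho_w(x)$. If $y\in M$ is a unit at $w$ and $\gamma$ is the Frobenius of $w$ in an abelian extension that contains $y^{1/p}$ and is unramified at $w$, then $\langle\gamma,y\rangle\equiv y^{(\mathrm{N}w-1)/p}$, that is, $\langle\gamma,y\rangle=\zeta^{\rho_w(y)}$.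

For each place $w$ of $M$, the Hilbert symbol is a bilinear, skew-symmetric pairing $(\,\cdot\,,\cdot\,)_w\colon M_w^*/p\times M_w^*/p\to\mu_p$. It is trivial at complex places. At a prime $w\nmid p$ it is given by the \emph{tame formula}: for $x\in M_w^*$ and a unit $y\in O_w^*$,
\begin{equation}\label{eq:tame}
(x,y)_w=\zeta^{\epsilon\, v_w(x)\rho_w(y)},
\end{equation}
where the sign $\epsilon\in\{\pm1\}$ depends only on the convention for the symbol. \emph{Hilbert reciprocity} is the product formula $\prod_w(\alpha,\beta)_w=1$ for $\alpha,\beta\in M^*$.

\subsection{Chebotarev's theorem}\label{ss:cheb}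
We use it in this form. Let $K\subseteq k\subseteq\Omega$ be number fields with $k/K$ and $\Omega/K$ Galois, and let $\gamma\in\operatorname{Gal}(\Omega/k)$. There are infinitely many primes $q$ of $K$, unramified in $\Omega$, with a prime of $\Omega$ above $q$ whose Frobenius over $K$ is $\gamma$. Since $\gamma$ is trivial on $k$, such a $q$ splits completely in $k$; so the prime $\mathfrak{P}$ of $k$ in between has $\mathrm{N}\mathfrak{P}=\mathrm{N}q$, and $\gamma$ is also the Frobenius of the chosen prime over $k$.

\section{Families that reach everything}\label{sec:upper}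

\begin{lemma}\label{lem:lower}
If $G\ne1$, then $\operatorname{pd}_K(G)\ge1$.
\end{lemma}

\begin{proof}
If $F/K$ is finite, the only place containing $K$ is $F$ itself, which is $K$-rational only for $F=K$; then the only specialization of $E/F$ is $E/K$. So a finite family in transcendence degree $0$ has finitely many specializations. Let $\ell$ be a prime divisor of $|G|$. For each rational prime $r\equiv1\pmod\ell$ unramified in $K$, the compositum of $K$ with the degree $\ell$ subfield of $\mathbb{Q}(\zeta_r)$ is a $C_\ell$-extension of $K$ that is ramified exactly at the primes above $r$. These are infinitely many distinct extensions whose group embeds into $G$.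
\end{proof}

\subsection{A torus for $C_p$}
By Lemma~\ref{lem:descent}, the $C_p$-extensions of $K$ correspond to the lines in the subspace of $K'^*/p$ on which $\tau$ acts as $c$. The congruence $\tau\lambda\equiv\lambda^c$ holds only modulo $p$-th powers and does not define a variety. But $c$ is a root modulo $p$ of the cyclotomic polynomial $\Phi_d$, and the equation $\Phi_d(\tau)\nu=1$ is algebraic. It defines a torus of dimension $\varphi(d)$ whose rational points meet every such line.

\begin{proposition}\label{prop:torus}
For every number field $K$ and prime $p$ we have $\operatorname{pd}_K(C_p)\le\varphi(d)$.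
\end{proposition}

\begin{proof}
Let $\tau$ generate $\operatorname{Gal}(K'/K)$ and $\tau\zeta=\zeta^c$; then $c$ has order $d$ in $\mathbb{F}_p^*$. Put $h(x)=(x^d-1)/\Phi_d(x)=\prod_{e\mid d,\,e<d}\Phi_e(x)\in\mathbb{Z}[x]$. For $e<d$ the residue $c$ is not a root of $x^e-1$, hence not of $\Phi_e$. So $h(c)\not\equiv0$ and $\Phi_d(c)\equiv0\pmod p$. We let $\mathbb{Z}[x]$ act on $K'^*$ with $x$ acting as $\tau$.

\emph{The torus.} Let $Y=\mathbb{Z}[x]/(\Phi_d)$, a free abelian group of rank $N=\varphi(d)$ in which $x^d=1$. The group algebra $K'[Y]$, with basis $[y]$ for $y\in Y$, is a Laurent polynomial ring in $N$ variables; it is normal, and its units are the elements $a[y]$ with $a\in K'^*$. Let $\tau$ act semilinearly by $\tau(a[y])=\tau(a)[xy]$, and let $A$ be the ring of invariants. By Galois descent $A\otimes_KK'=K'[Y]$, so $A$ is a smooth finitely generated $K$-algebra and a domain of dimension $N$. (It is the coordinate ring of the subtorus $\Phi_d(\tau)\nu=1$ of the Weil restriction $R_{K'/K}\mathbb{G}_m$.) Let $F$ be the fraction field of $A$. Then $FK'$ is the fraction field of $K'[Y]$, and $\operatorname{Gal}(FK'/F)=\langle\tau\rangle$.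 If $\nu_0\in K'^*$ satisfies $\Phi_d(\tau)\nu_0=1$, then $[x^i]\mapsto\tau^i\nu_0$ defines a $\tau$-equivariant $K'$-algebra map $\operatorname{ev}\colon K'[Y]\to K'$, which restricts to a $K$-point $A\to K$.

\emph{The extension.} Choose integers $b_i\equiv c^{-i}\pmod p$ for $i\in\mathbb{Z}/d$, and put $y_0=\sum_i b_ix^i\in Y$ and $f=[y_0]$. Since $b_i\equiv c\,b_{i+1}$, we have $xy_0-cy_0\in pY$, so $\tau f\equiv f^c$ modulo $p$-th powers. The ring map $Y\to\mathbb{F}_p$, $x\mapsto c$, sends $y_0$ to $d\ne0$, so $y_0\notin pY$. If $f=z^p$ with $z\in FK'$, then $z$ and $z^{-1}$ lie in $K'[Y]$ by normality, so $z=a[y]$ and $y_0=py$, which is impossible. By Lemma~\ref{lem:descent}(b) there is a $C_p$-extension $E/F$ with $EK'=FK'(f^{1/p})$.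

\emph{The point attached to $L$.} Let $L/K$ be a $C_p$-extension or $L=K$, and write $LK'=K'(\lambda^{1/p})$, with $\lambda=1$ if $L=K$. By Lemma~\ref{lem:descent}(a), $\tau\lambda\equiv\lambda^c$. Put $\nu_0=h(\tau)\lambda$. Then $\Phi_d(\tau)\nu_0=(\tau^d-1)\lambda=1$. Modulo $p$-th powers, $\nu_0\equiv\lambda^{h(c)}$ and
\[
\operatorname{ev}(f)=\prod_i(\tau^i\nu_0)^{b_i}\equiv\prod_i\nu_0^{\,c^ib_i}\equiv\nu_0^{\,d}\equiv\lambda^{d\,h(c)} .
\]
As $p\nmid d\,h(c)$, we get $K'(\operatorname{ev}(f)^{1/p})=LK'$.

\emph{A place at this point.} For $N>1$ a point is not yet a place. The local ring of $A$ at the smooth $K$-point $\nu_0$ embeds into its completion $K[[s_1,\dots,s_N]]$, and this embeds into $K_N=K((s_1))\cdots((s_N))$. Define valuation rings $O_0=K$ and $O_i\subset K_i$ recursively: $O_i$ consists of the power series in $K_{i-1}[[s_i]]$ whose constant term lies in $O_{i-1}$. Then $O_N$ has residue field $K$ and contains $K[[s_1,\dots,s_N]]$, on which the residue map is evaluation at $0$. So $\mathfrak{p}=O_N\cap F$ is a $K$-rational place of $F$ that contains $A$ and whose residue map restricts to $\operatorname{ev}$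 on $A$. A place $\mathfrak{p}'$ of $FK'$ above it contains $K'[Y]=AK'$, and its residue map is $K'$-linear, so it restricts to $\operatorname{ev}$ on $K'[Y]$. By Lemma~\ref{lem:spec}, $\mathfrak{p}$ is unramified in $E$ and the specialization $L_1$ has $L_1K'=LK'$. Both $[L_1:K]$ and $[L:K]$ lie in $\{1,p\}$, and $p\nmid d$, so they are equal. Hence $L_1=L=K$, or $L_1=L$ by the uniqueness in Lemma~\ref{lem:descent}(a).
\end{proof}

For $d=1$ the proof gives $Y=\mathbb{Z}$ and the Kummer family. For $d=2$ it gives $\Phi_2=x+1$, and the parameter curve consists of the elements of norm $1$ in $K'$.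

\subsection{A cubic polynomial for $S_3$}

\begin{lemma}\label{lem:S3}
We have $\operatorname{pd}_{\mathbb{Q}}(S_3)\le1$.
\end{lemma}

\begin{proof}
Let $E$ be the splitting field of $x^3+tx+t$ over $\mathbb{Q}(t)$. The polynomial is Eisenstein at $t$, and its discriminant $-t^2(4t+27)$ is not a square, so the group is $S_3$. By (P2), for $t_0\in\mathbb{Q}\setminus\{0,-27/4\}$ the place $t=t_0$ is unramified, and the specialization is the splitting field of $x^3+t_0x+t_0$.

Let $L/\mathbb{Q}$ have group $S_3$ or $C_3$. Then $L$ is the splitting field of an irreducible polynomial $x^3+Ax+B$ over $\mathbb{Q}$, and $B\ne0$. We may assume $A\neq0$. Indeed, if $A=0$, let $\beta^3=n$ with $n=-B$ and put $\beta'=\beta+\beta^2\notin\mathbb{Q}$; it generates the same cubic field, and $\beta'^3=n(1+\beta)^3=n+n^2+3n\beta'$. Substituting $x=(B/A)z$ and multiplying by $A^3/B^3$ gives $z^3+t_0z+t_0$ with $t_0=A^3/B^2\ne0$. This polynomial is separable, so $t_0\ne-27/4$.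

Let $L=\mathbb{Q}(\sqrt{m})$ with $m\in\mathbb{Q}$ a nonsquare, or $L=\mathbb{Q}$ with $m=4$. Replacing $-3$ by $-12$, we may assume $m\ne-3$; also $m\notin\{0,1,9\}$. We look for a member of the family with a rational root $z$, which means $t_0=-z^3/(z+1)$. Then
\[
-(4t_0+27)=\frac{4z^3-27z-27}{z+1}=(2z+3)^2\,\frac{z-3}{z+1}.
\]
Take $z=(3+m)/(1-m)$. Then $z\ne0$, $z+1=4/(1-m)\neq0$ and $z-3=4m/(1-m)$, so $(z-3)/(z+1)=m$; and $z=-3/2$ only for $m=9$. Hence $t_0\notin\{0,-27/4\}$, and the specialization is the splitting field of a separable cubic with a rational root and discriminant in $m\,\mathbb{Q}^{*2}$. This field is $\mathbb{Q}(\sqrt m)=L$.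
\end{proof}

\section{A cyclic quintic field that one family misses}\label{sec:example}

This section is not used later. It shows the mechanism of Section~\ref{sec:genus0} in a case where everything can be done by hand. Let $K=\mathbb{Q}$, $p=5$, $M=K'=\mathbb{Q}(\zeta)$, and let $\mathfrak{l}=(1-\zeta)$ be the prime of $M$ above $5$. Put
\[
f=(t-\zeta)(t-\zeta^2)^3(t-\zeta^3)^2(t-\zeta^4)^4 .
\]
For $\tau\colon\zeta\mapsto\zeta^2$ we have $f^2/\tau f=(t-\zeta^2)^5(t-\zeta^4)^5$, so by Lemma~\ref{lem:descent}(b) there is a $C_5$-extension $E/\mathbb{Q}(t)$ with $EM=M(t)(f^{1/5})$. Its four branch points form one Galois orbit.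

\begin{proposition}\label{prop:example}
There are distinct primes $q_1,q\equiv1\pmod 5$ such that no $C_5$-extension $L/\mathbb{Q}$ that is ramified at $q_1$ and $q$ and unramified outside $\{5,q_1,q\}$ is a specialization of $E/\mathbb{Q}(t)$.
\end{proposition}

Such fields $L$ exist: a character $(\mathbb{Z}/q_1q)^*\to\mathbb{Z}/5$ that is nontrivial on both factors cuts one out of $\mathbb{Q}(\zeta_{q_1q})$.

\begin{proof}
\emph{Ramification and the ideal of $\alpha$.} Let $L$ be the specialization at $a/b$ with coprime integers $a,b$, and put $\alpha=a-b\zeta$. As $\deg f=10$ is divisible by $5$, Lemma~\ref{lem:spec} gives $LM=M(\Psi^{1/5})$ with $\Psi=\prod_{j=1}^4(a-b\zeta^j)^{e_j}$ and $(e_j)=(1,3,2,4)$; at $\infty$ use $f/t^{10}$ in place of $f$. A prime $w\ne\mathfrak{l}$ divides at most one factor $a-b\zeta^j$: otherwise it divides $b(\zeta^i-\zeta^j)$, where $\zeta^i-\zeta^j$ has norm $5$, hence $b$, hence $a$. The factors are the conjugates of $\alpha$, so above each rational prime $r\ne5$ at most one prime of $M$ divides $\alpha$, and by Lemma~\ref{lem:ram} $L$ is ramified at $r$ if and only if its exponent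 is prime to $5$. For $L$ as in the proposition this means: exactly one prime $w_1\mid q_1$ and exactly one prime $w\mid q$ divide $\alpha$, with exponents prime to $5$, and all other valuations of $\alpha$ outside $\mathfrak{l}$ are divisible by $5$.

\emph{Choice of $q_1$.} Let $q_1\neq5$ split completely in the ray class field of $M$ modulo $25$. Fix $w_0\mid q_1$, a generator $\pi\equiv1\pmod{25}$ of $w_0$, and put $\pi_{gw_0}=g\pi$ for $g\in\operatorname{Gal}(M/\mathbb{Q})$. Each $\pi_{w'}$ is a fifth power in $M_{\mathfrak{l}}$, since $(1+5y)^5=1+25(y+10y^2+50y^3+125y^4+125y^5)$ and Hensel's lemma applies. If $u=\zeta^i-\zeta^j$, the product formula for $(\pi_{w'},u)$ has only one term that is not evidently trivial, the one at $w'$; so $\rho_{w'}(u)=0$ for all $w'\mid q_1$.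

\emph{The key relation.} We have $a\equiv b\zeta\pmod{w_1}$ and $q_1\nmid b$. If $w'=gw_1\ne w_1$, then $a\equiv b\,g\zeta\pmod{w'}$, so $\alpha\equiv b(g\zeta-\zeta)\pmod{w'}$ and $\rho_{w'}(\alpha)=\rho_{w'}(b)$. Thus the classes of $\alpha$ at three different primes are governed by the single class of $b$ in $\mathbb{F}_{q_1}^*/5$.

\emph{A test element.} Let $b_0$ be a primitive root modulo $q_1$. Consider $\beta=\prod_{w'\ne w_0}\pi_{w'}^{m_{w'}}$, the product over the three primes $w'\mid q_1$ other than $w_0$, subject to
\[
\sum_{w'\ne w_0}m_{w'}\rho_{w'}(b_0)=0,\qquad\rho_{w_0}(\beta)=0 .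
\]
These are two linear conditions on three unknowns in $\mathbb{F}_5$, so there is a nonzero solution; then $\beta\notin M^{*5}$. The first condition holds for every integer prime to $q_1$ in place of $b_0$. By the rule $\rho_{gw}(gx)=c\,\rho_w(x)$, the conjugate $g\beta$ satisfies the same conditions with $gw_0$ in place of $w_0$.

\emph{Reciprocity.} Let $w_1=gw_0$ and consider $\prod_v(\alpha,g\beta)_v=1$. At $\mathfrak{l}$ and at $w_1$ the element $g\beta$ is a local fifth power. At the three other primes $w'\mid q_1$ the element $\alpha$ is a unit, and by \eqref{eq:tame}, skew-symmetry and the key relation these symbols multiply to $\zeta^{-\epsilon\sum v_{w'}(g\beta)\rho_{w'}(b)}=1$. At all further primes except $w$, $g\beta$ is a unit and $5\mid v(\alpha)$. What remains is $v_w(\alpha)\rho_w(g\beta)=0$: some conjugate of $\beta$ is a fifth power modulo some prime above $q$.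

\emph{Choice of $q$.} Let $W\le M^*/5$ be generated by the four conjugates of $\beta$. The elements of $\operatorname{Gal}(M(W^{1/5})/M)=\operatorname{Hom}(W,\mu_5)$ that kill a given conjugate form a subgroup of index $5$, and four such subgroups cover at most $4/5$ of the group. Take $\gamma$ outside of them and, by \S\ref{ss:cheb}, a prime $q\neq5,q_1$ split in $M$ with a prime $\mathfrak{P}\mid q$ of Frobenius $\gamma$. No conjugate of $\beta$ is a fifth power modulo $\mathfrak{P}$, and by conjugation the same holds modulo every prime above $q$. This contradicts the previous step.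
\end{proof}

Two features of the example do not persist. If an orbit of branch points has only three elements, two conditions on two unknowns leave no test element. If there are many orbits and many covers, more than $p$ subgroups of index $p$ may cover the whole group. The general proof therefore does not kill the local symbols at $q_1$; it counts the values they can take, uses many primes $q_1,\dots,q_n$, and compares the count with the number of units supported at these primes.

\section{Reduction to curves of genus zero and one}\label{sec:reduction}

Definition~\ref{def:pd} asks for all extensions whose group embeds into $G$. This lets us pass from $G$ to a subgroup of order $p$.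

\begin{lemma}\label{lem:subgroup}
If $\operatorname{pd}_K(G)\le1$ and $p\mid|G|$, there is a finite family of $C_p$-extensions $E/F$, with $F$ a function field of transcendence degree at most $1$ over $K$, such that every $C_p$-extension $L/K$ is a specialization of a member.
\end{lemma}

\begin{proof}
Let $E_i/F_i$ be as in Definition~\ref{def:pd} and let $L/K$ be a $C_p$-extension. Since $C_p$ embeds into $G$, the field $L$ is the residue field of a place $\mathfrak{P}$ of some $E_i$ above an unramified $K$-rational place. Its decomposition group $\Delta$ is isomorphic to $\operatorname{Gal}(L/K)\cong C_p$. By (P1), the place of $E_i^\Delta$ below $\mathfrak{P}$ is unramified in $E_i$ and has residue field $L^\Delta=K$. So the finite family of all $E_i/E_i^\Delta$ with $\Delta\le G$, $\Delta\cong C_p$, has the required property.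
\end{proof}

Recall that $E/K$ is \emph{regular} if $K$ is algebraically closed in $E$.

\begin{lemma}\label{lem:types}
Let $E/F$ be a $C_p$-extension with $F$ a function field over $K$ of transcendence degree at most $1$. Then one of the following holds.
\begin{itemize}
\item[(I)] $E/F$ has only finitely many specializations.
\item[(II)] $E/K$ is regular, and $F=K(X)$ for a curve $X$ of genus $1$ with $X(K)\ne\emptyset$.
\item[(III)] $E/K$ is regular, and $F=K(t)$.
\end{itemize}
\end{lemma}

\begin{proof}
If $F$ has no $K$-rational place, or has transcendence degree $0$, we are in case (I) (see the proof of Lemma~\ref{lem:lower}). Otherwise $K$ is algebraically closed in $F$, so $F=K(X)$ for a smooth projective geometrically integral curve $X$, and the $K$-rational places are the points of $X(K)$. Suppose that the algebraic closure $K_E$ of $K$ in $E$ is larger than $K$. Then $[FK_E:F]=[K_E:K]>1$ divides $p$, so $E=FK_E$ and $[K_E:K]=p$. Every specialization contains $K_E$ and has degree at most $p$, so it equals $K_E$, and we are in case (I). If $X$ has genus at least $2$, then $X(K)$ is finite by Faltings' theorem,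 which is again case (I). A curve of genus $0$ with a rational point is the projective line.
\end{proof}

A closed point of $X$ is a \emph{branch point} of $E/K(X)$ if the corresponding place is ramified in $E$; the points of $X(\bar K)$ above the branch points are the \emph{geometric branch points}. They form a finite $G_K$-stable set.

\begin{lemma}\label{lem:branch}
Let $E/K(X)$ be a $C_p$-extension, regular over $K$, and let $x\in X$ be a branch point. Then the residue field $M$ of $x$ contains a primitive $p$-th root of unity. In particular $d$ divides $[M:K]$.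
\end{lemma}

\begin{proof}
The inertia group at $x$ is nontrivial, hence equal to $C_p$. Completing at $x$ gives a totally ramified Galois extension of degree $p$ of $M((s))$, with residue field $M$. The residue characteristic is $0$, so the ramification is tame and the extension is generated by a $p$-th root of a uniformizer of $M((s))$. Being Galois, it contains all $p$-th roots of this uniformizer, hence a primitive $p$-th root of unity. The residue of this root of unity is a primitive $p$-th root of unity in $M$.
\end{proof}

\emph{In Sections~\ref{sec:genus0} and \ref{sec:genus1} we assume $d\ge3$}, so $p\ge5$. By Lemma~\ref{lem:branch}, no branch point of an extension of type (II) or (III) is $K$-rational, and every Galois orbit of geometric branch points has at least three elements.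

\section{Covers of the projective line}\label{sec:genus0}

Let $E^{(1)},\dots,E^{(h)}$ be $C_p$-extensions of $K(t)$, regular over $K$. As $\infty$ is $K$-rational, it is not a branch point. Let $k/K$ be a finite Galois extension that contains $\zeta$ and all geometric branch points of all $E^{(\nu)}$.

Let $E$ be one of the $E^{(\nu)}$, with geometric branch points $\theta_1,\dots,\theta_r\in k$. By Lemma~\ref{lem:descent}, $EK'=K'(t)(f^{1/p})$, and modulo $p$-th powers $f$ is a constant times a product of distinct monic irreducible polynomials over $K'$ with exponents in $\{1,\dots,p-1\}$. A point is ramified exactly if the order of $f$ there is prime to $p$, and constant extensions are unramified. So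
\[
f=c_0\prod_{j=1}^r(t-\theta_j)^{e_j}\in K'[t],\qquad c_0\in K'^*,\quad 1\le e_j\le p-1,\quad\sum_je_j\equiv0\pmod p,
\]
the last because $\infty$ is unramified. Call a finite set $S_0$ of places of $K$ \emph{adapted} to the family if it is admissible, $k/K$ is unramified outside $S_0$, and for every member all $\theta_j$ lie in $O_{k,S_0}$ while $c_0$ and all $\theta_i-\theta_j$ ($i\neq j$) lie in $O_{k,S_0}^*$. Every sufficiently large finite set is adapted.

Given primes $\mathfrak{P}_1,\dots,\mathfrak{P}_n$ of $k$ outside $S_0$, a $C_p$-extension $L/K$ is \emph{normalized at} $\mathfrak{P}_1,\dots,\mathfrak{P}_n$ if $LK'=K'(\lambda^{1/p})$ for some $\lambda\in K'^*$ with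
\begin{equation}\label{eq:norm}
v_{\mathfrak{P}_i}(\lambda)\equiv1\pmod p\qquad(1\le i\le n).
\end{equation}
By Lemma~\ref{lem:ram}, $L/K$ is then ramified at the primes below the $\mathfrak{P}_i$.

\begin{proposition}\label{prop:genus0}
Let $S_0$ be adapted and $S\supseteq S_0$ finite. There are $n\ge1$, distinct primes $q_1,\dots,q_n,q\notin S$ that split completely in $k$ (so their norms are $\equiv1\bmod p$), and primes $\mathfrak{P}_i\mid q_i$ of $k$ with the following property. No $C_p$-extension $L/K$ that is normalized at $\mathfrak{P}_1,\dots,\mathfrak{P}_n$, ramified at $q$, and unramified outside $S\cup\{q_1,\dots,q_n,q\}$ is a specialization of any $E^{(\nu)}/K(t)$.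
\end{proposition}

The proof occupies the rest of the section. The objects are chosen in the order $S$, $n$, $(q_i,\mathfrak{P}_i)$, $q$.

\subsection{Ramification of a specialization}
The ring $O_{K,S}$ is a principal ideal domain, so every point of $\mathbb{P}^1(K)$ is $a/b$ with $a,b\in O_{K,S}$ generating the unit ideal.

\begin{lemma}\label{lem:local0}
Let $L$ be the specialization of $E$ at $a/b$, with $a,b$ as above, and put $\Psi=c_0\prod_j(a-b\theta_j)^{e_j}$. Then $\Psi\in K'^*$ and $LK'=K'(\Psi^{1/p})$. Let $\mathfrak{P}\notin S$ be a prime of $k$ above the prime $q'$ of $K$.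
\begin{itemize}
\item[(i)] All $v_{\mathfrak{P}}(a-b\theta_j)$ are $\ge0$, and at most one of them is positive.
\item[(ii)] If $L/K$ is unramified at $q'$, then $p\mid v_{\mathfrak{P}}(a-b\theta_j)$ for all $j$.
\item[(iii)] If $L/K$ is ramified at $q'$, there is a unique index $j=j(\mathfrak{P})$ with $v_{\mathfrak{P}}(a-b\theta_j)>0$; this valuation is prime to $p$, and $b$ is a unit at $q'$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $e=\sum e_j$. For $b\ne0$ we have $f(a/b)=\Psi b^{-e}\neq0$, and $p\mid e$. For $b=0$ the function $ft^{-e}$ has the value $c_0=\Psi a^{-e}$ at $\infty$. In both cases Lemma~\ref{lem:spec} gives the first assertion. If $\mathfrak{P}$ divides $a-b\theta_i$ and $a-b\theta_j$ with $i\ne j$, it divides $b(\theta_i-\theta_j)$, hence $b$. If $\mathfrak{P}$ divides $b$ and some $a-b\theta_j$, it divides $a$, which contradicts coprimality. This proves (i) and the last claim of (iii). By Lemma~\ref{lem:ram}, $L/K$ is ramified at $q'$ if and only if $p\nmid v_{\mathfrak{P}}(\Psi)=\sum_je_jv_{\mathfrak{P}}(a-b\theta_j)$. The sum has at most one nonzero term and $p\nmid e_j$.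
\end{proof}

\begin{remark}
Prescribing ramification alone cannot exclude a specialization. Given finitely many primes $q'\notin S$ that split completely in $k$, and $\mathfrak{P}\mid q'$ for each, we have $\theta_1\in k_{\mathfrak{P}}=K_{q'}$, and the Chinese remainder theorem gives $a\in O_{K,S}$ with $v_{\mathfrak{P}}(a-\theta_1)=1$ for all of them. The specialization at $a/1$ is ramified at every $q'$. The proposition uses in an essential way that $L$ is unramified elsewhere.
\end{remark}

\subsection{The field of a branch point}\label{ss:M}
Fix a member $E$ and a $\operatorname{Gal}(k/K)$-orbit $O$ of its geometric branch points, with a representative $\theta$. Put $M=K(\theta)\subseteq k$ and $D=|O|=[M:K]$. By Lemma~\ref{lem:branch}, $\zeta\in M$ and $D\ge3$, so Hilbert reciprocity is available in $M$. We apply it to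
\[
\alpha=a-b\theta\in M^*,
\]
whose conjugates are the factors of $\Psi$ that belong to $O$. For $\theta_j\in O$ let $g_j\colon M\to k$ be the $K$-embedding with $g_j\theta=\theta_j$. Let $q'$ split completely in $k$ and fix $\mathfrak{P}\mid q'$, so $k_{\mathfrak{P}}=K_{q'}$. The places of $M$ above $q'$ correspond bijectively to the $K$-embeddings $M\to K_{q'}$, and these are the $D$ maps $g_j$. Let $w_j=w_j(\mathfrak{P})$ be the place given by $g_j$. Then $g_j$ identifies $M_{w_j}$ with $K_{q'}$, we have $v_{w_j}(x)=v_{\mathfrak{P}}(g_jx)$, and $\alpha$ corresponds to $a-b\theta_j$.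

\subsection{Few local classes}\label{ss:few}
The key relation of Section~\ref{sec:example} needed the differences of branch points to be local $p$-th powers. Let $k_1$ be obtained from $k$ by adjoining the $p$-th roots of all $\theta'-\theta''$, where $\theta'\ne\theta''$ are geometric branch points of a common $E^{(\nu)}$. The set of these differences is Galois stable, so $k_1/K$ is Galois. Let $n\ge1$ be an integer, fixed in \S\ref{ss:choice}. Choose distinct primes $q_1,\dots,q_n\notin S$ that split completely in $k_1$, and primes $\mathfrak{P}_i\mid q_i$ of $k$. All differences $\theta'-\theta''$ are $p$-th powers in $k_{\mathfrak{P}_i}=K_{q_i}$. Put $\Sigma=S\cup\{q_1,\dots,q_n\}$, and let $S_M$, $\Sigma_M$ be the sets of places of $M$ above $S$, $\Sigma$.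

For $s\in\mathbb{F}_p^*$ and $1\le i\le n$, let $\mathcal{X}_{i,s}$ be the set of tuples $(x_j)$ in $\prod_{w\mid q_i}M_w^*/p=\prod_{\theta_j\in O}K_{q_i}^*/p$ of one of two shapes: either all $x_j$ are equal to one unit class; or there is an index $j_0$ with $\theta_{j_0}\in O$ such that $e_{j_0}v(x_{j_0})\equiv s\pmod p$ and all other $x_j$ are equal to one unit class. There are $p$ tuples of the first shape and $D\cdot p\cdot p$ of the second. Put
\[
\mathcal{X}_O=\bigcup_{s\in\mathbb{F}_p^*}\Bigl(\prod_{w\in S_M}M_w^*/p\times\prod_{i=1}^n\mathcal{X}_{i,s}\Bigr),\qquad C_O=\prod_{w\in S_M}|M_w^*/p| .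
\]
This set does not depend on $L$, the constant $C_O$ does not depend on $n$ or on the $q_i$, and
\[
|\mathcal{X}_O|\le(p-1)\,C_O\,(Dp^2+p)^n .
\]

\begin{lemma}\label{lem:few}
Suppose the $C_p$-extension $L/K$ is normalized at $\mathfrak{P}_1,\dots,\mathfrak{P}_n$ and is the specialization of $E$ at $a/b$. Then the tuple of classes of $\alpha$ in $\prod_{w\in\Sigma_M}M_w^*/p$ lies in $\mathcal{X}_O$.
\end{lemma}

\begin{proof}
Since $K'(\Psi^{1/p})=K'(\lambda^{1/p})$ has degree $p$ over $K'$, we have $\Psi\equiv\lambda^s$ modulo $K'^{*p}$ for one $s\in\mathbb{F}_p^*$. Fix $i$ and let $j_0=j(\mathfrak{P}_i)$. By \eqref{eq:norm}, $e_{j_0}v_{\mathfrak{P}_i}(a-b\theta_{j_0})=v_{\mathfrak{P}_i}(\Psi)\equiv s$. For $j\ne j_0$,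
\[
a-b\theta_j\equiv b(\theta_{j_0}-\theta_j)\pmod{\mathfrak{P}_i},
\]
and the right side is a unit by Lemma~\ref{lem:local0}(iii). Principal units and $\theta_{j_0}-\theta_j$ are $p$-th powers in $K_{q_i}$, so $a-b\theta_j$ has the same class in $K_{q_i}^*/p$ as the unit $b$. The tuple at $q_i$ has the second shape if $\theta_{j_0}\in O$ and the first shape otherwise.
\end{proof}

\subsection{Reciprocity}
As test elements we take all of $U=U_O=O_{M,\Sigma}^*$. By Dirichlet's theorem $U$ has rank $|\Sigma_M|-1$, and its torsion subgroup is cyclic and contains $\zeta$. Hence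
\[
\dim_{\mathbb{F}_p}U/U^p=|\Sigma_M|=|S_M|+nD .
\]
Each prime $q_i$ thus multiplies the order of $U^\vee=\operatorname{Hom}(U/U^p,\mathbb{F}_p)$ by $p^D$, but multiplies the bound for $|\mathcal{X}_O|$ only by $Dp^2+p$. For $x\in\prod_{w\in\Sigma_M}M_w^*/p$ define $\omega_x\in U^\vee$ by $\zeta^{\omega_x(\beta)}=\prod_{w\in\Sigma_M}(x_w,\beta)_w$, and put
\[
\mathcal{B}_O=\{m\,\omega_x:\ m\in\mathbb{F}_p^*,\ x\in\mathcal{X}_O\}\subseteq U^\vee,\qquad|\mathcal{B}_O|\le(p-1)^2C_O(Dp^2+p)^n .
\]
For a prime $w\notin\Sigma_M$ the character $\rho_w$ restricts to an element of $U^\vee$. If $L$ is ramified at exactly one prime outside $\Sigma$, a single term of the product formula is left outside $\Sigma_M$, and it is pinned down by the small set $\mathcal{B}_O$.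

\begin{lemma}\label{lem:recip}
Let $q\notin\Sigma$ split completely in $k$ and let $\mathfrak{P}\mid q$. Suppose the $C_p$-extension $L/K$ is normalized at $\mathfrak{P}_1,\dots,\mathfrak{P}_n$, ramified at $q$, unramified outside $\Sigma\cup\{q\}$, and is a specialization of $E$. Let $j=j(\mathfrak{P})$ and let $O$ be the orbit of $\theta_j$. Then $\rho_{w_j(\mathfrak{P})}\in\mathcal{B}_O$.
\end{lemma}

\begin{proof}
Let $L$ be the specialization at $a/b$, let $\beta\in U$, and consider $\prod_w(\alpha,\beta)_w=1$. Outside $\Sigma_M$ every place is a prime not dividing $p$ at which $\beta$ is a unit, so \eqref{eq:tame} applies.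
\begin{itemize}
\item Let $w\notin\Sigma_M$, $w\nmid q$, and let $\mathfrak{P}'$ be a prime of $k$ above $w$. As $k/K$ is unramified there, $v_w(\alpha)=v_{\mathfrak{P}'}(a-b\theta)$, which is divisible by $p$ by Lemma~\ref{lem:local0}(ii). The symbol is $1$.
\item At $w_i\mid q$ with $i\ne j$ we have $v_{w_i}(\alpha)=v_{\mathfrak{P}}(a-b\theta_i)=0$. The symbol is $1$.
\item At $w_j$ the valuation $\mu=v_{\mathfrak{P}}(a-b\theta_j)$ is prime to $p$, and the symbol is $\zeta^{\epsilon\mu\rho_{w_j}(\beta)}$.
\item The places in $\Sigma_M$ contribute $\zeta^{\omega_x(\beta)}$, with $x\in\mathcal{X}_O$ by Lemma~\ref{lem:few}.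
\end{itemize}
So $\epsilon\mu\,\rho_{w_j}+\omega_x=0$ in $U^\vee$, and $\rho_{w_j}=-(\epsilon\mu)^{-1}\omega_x\in\mathcal{B}_O$.
\end{proof}

\subsection{Choice of $n$ and $q$}\label{ss:choice}
We need one prime $q$ with $\rho_{w_j}\notin\mathcal{B}_O$ for all members and all branch points at once, because we do not know which member and which index $j(\mathfrak{P})$ will occur. All these characters are read off from one Frobenius element in one Kummer extension of $k$.

Let $W\le k^*/p$ be the finite subgroup generated by the images of $g(U_O)$, for all $g\in\operatorname{Gal}(k/K)$ and all orbits $O$ of all members. It is Galois stable, so $\Omega=k(W^{1/p})$ is Galois over $K$, with $\operatorname{Gal}(\Omega/k)=\operatorname{Hom}(W,\mu_p)$. For $\gamma\in\operatorname{Gal}(\Omega/k)$, an orbit $O$ and $\theta_j\in O$, define $\rho_j^\gamma\in U_O^\vee$ by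
\[
(g_j\zeta)^{\rho_j^\gamma(\beta)}=\langle\gamma,g_j\beta\rangle .
\]
Suppose $q\notin\Sigma$ splits completely in $k$ and is unramified in $\Omega$, and $\mathfrak{P}\mid q$ has Frobenius $\gamma$ in $\Omega/k$. Applying $g_j$ to the congruence that defines $\rho_{w_j}(\beta)$, where $\mathrm{N}w_j=\mathrm{N}\mathfrak{P}=\mathrm{N}q$, gives
\[
(g_j\zeta)^{\rho_{w_j}(\beta)}\equiv(g_j\beta)^{(\mathrm{N}q-1)/p}\equiv\langle\gamma,g_j\beta\rangle\pmod{\mathfrak{P}} .
\]
Hence $\rho_{w_j(\mathfrak{P})}=\rho_j^\gamma$.

The map $\gamma\mapsto\rho_j^\gamma$ is a homomorphism, and we bound its image from below. Let $W_j\le W$ be the image of $g_jU_O$. Restriction $\operatorname{Hom}(W,\mu_p)\to\operatorname{Hom}(W_j,\mu_p)$ is surjective, and pullback along $U_O/U_O^p\to W_j$ is injective, so the image has order $|W_j|$. Extending $g_j$ to an automorphism of $k$, we see that $|W_j|$ is the order of the image of $U_O$ in $k^*/p$. The map $U_O/U_O^p\to M^*/p$ is injective, since a $p$-th root in $M$ of a $\Sigma$-unit is a $\Sigma$-unit. The kernel of $M^*/p\to k^*/p$ corresponds by Kummer theory to a subextension of $k/M$,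 so its order is at most $[k:K]$. Thus $|W_j|\ge p^{nD}/[k:K]$, and the proportion of $\gamma$ with $\rho_j^\gamma\in\mathcal{B}_O$ is at most
\begin{equation}\label{eq:prop}
\frac{|\mathcal{B}_O|}{|W_j|}\le(p-1)^2\,C_O\,[k:K]\left(\frac{Dp^2+p}{p^D}\right)^n .
\end{equation}
For $p\ge5$ and $D\ge3$ we have $Dp+1<p^{D-1}$: for $D=3$ this reads $p^2-3p-1>0$, and inductively $(D+1)p+1<p^{D-1}+p\le p^D$. So the bracket in \eqref{eq:prop} is less than $1$.

\begin{proof}[Proof of Proposition~\ref{prop:genus0}]
The constants in \eqref{eq:prop} and the number of pairs consisting of a member $E^{(\nu)}$ and one of its geometric branch points depend only on the family, $k$ and $S$. Fix $n$ such that the sum of the right sides of \eqref{eq:prop} over all pairs is less than $1$, and choose $q_i,\mathfrak{P}_i$ as in \S\ref{ss:few}. Then there is $\gamma\in\operatorname{Gal}(\Omega/k)$ with $\rho_j^\gamma\notin\mathcal{B}_O$ for all pairs, $O$ being the orbit of $\theta_j$. By \S\ref{ss:cheb} there are a prime $q\notin\Sigma$, split completely in $k$ and unramified in $\Omega$, and a prime $\mathfrak{P}\mid q$ of $k$ with Frobenius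 $\gamma$. Then $\rho_{w_j(\mathfrak{P})}\notin\mathcal{B}_O$ for all pairs, and Lemma~\ref{lem:recip} shows that no $L$ as in the proposition is a specialization.
\end{proof}

\begin{remark}
The inequality $Dp^2+p<p^D$ is where $d\ge3$ is needed in full. It compares two free classes, those of $b$ and of $a-b\theta_{j_0}$, with $D$ places. For $D\le2$ it fails, as it must by Proposition~\ref{prop:torus}. The normalization \eqref{eq:norm} matters only for $D=3$. Without it the valuation of $x_{j_0}$ has $p-1$ possible values at each $q_i$, and the count at $q_i$ becomes $Dp^2(p-1)+p$. This exceeds $p^3$ for $D=3$, but it is less than $Dp^3\le p^D$ for $D\ge4$, $p\geq5$.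
\end{remark}

\section{Covers of elliptic curves}\label{sec:genus1}

\begin{proposition}\label{prop:genus1}
Let $E/K(X)$ be of type \textup{(II)} and let $S_0$ be a finite set of places of $K$. There is a finite set $\mathcal{Q}$ of primes $q\notin S_0$ with $\mathrm{N}q\equiv1\pmod p$ such that no $C_p$-extension $L/K$ ramified at all $q\in\mathcal{Q}$ is a specialization of $E/K(X)$.
\end{proposition}

Make $X$ an elliptic curve by choosing a point of $X(K)$ as origin. Let $\theta_1,\dots,\theta_r$ be the geometric branch points ($r=0$ is allowed), and let $k/K$ be a finite Galois extension with $\zeta\in k$ and all $\theta_j\in X(k)$. For a prime $\mathfrak{P}$ of $k$ of good reduction, $\operatorname{red}_{\mathfrak{P}}\colon X(k)\to\widetilde X(\mathbb{F}_{\mathfrak{P}})$ is the reduction homomorphism; for $g\in\operatorname{Gal}(k/K)$ we have $\operatorname{red}_{\mathfrak{P}}(Q)=0$ if and only if $\operatorname{red}_{g\mathfrak{P}}(gQ)=0$.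

\subsection{Ramification forces a congruence}
The first step is the analog of Lemma~\ref{lem:local0}.

\begin{lemma}\label{lem:spread}
There is a finite set $S_1\supseteq S_0$, containing the archimedean and $p$-adic places and the places of bad reduction, with the following property. If the specialization $L$ at $P\in X(K)$ is ramified at $q\notin S_1$, then for every prime $\mathfrak{P}\mid q$ of $k$ there is $j$ with $\operatorname{red}_{\mathfrak{P}}(P-\theta_j)=0$.
\end{lemma}

\begin{proof}
Choose $S_1$ such that $X$ extends to an abelian scheme $\mathcal{X}$ over $B=\operatorname{Spec}O_{K,S_1}$, and let $\mathcal{Y}\to\mathcal{X}$ be the normalization of $\mathcal{X}$ in $E$, a finite morphism. The set $Z$ of points of $\mathcal{X}$ over which it is not \'etale is closed, being the image of a closed set under a finite map, and it meets the generic fiber exactly in the branch points. Let $Z_0\subseteq Z$ be the closure of the set of branch points. An irreducible component of $Z$ whose generic point lies on the generic fiber is contained in $Z_0$; each of the finitely many others lies in one closed fiber. After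 enlarging $S_1$ we have $Z=Z_0$. By properness each $\theta_j$ extends to a morphism $\operatorname{Spec}O_{k,S_1}\to\mathcal{X}$. Its source is finite over $B$, so its image is closed, and $Z_0$ is the union of these images.

The point $P$ extends to a section $B\to\mathcal{X}$; let $x$ be the image of $q$, a closed point with residue field $\mathbb{F}_q$. If $x\notin Z_0$, the pullback of $\mathcal{Y}$ to the local ring of $B$ at $q$ is finite \'etale, and its generic fiber is a disjoint union of copies of $\operatorname{Spec}L$; so $L/K$ is unramified at $q$. Hence $x\in Z_0$: there are $j$ and $\mathfrak{P}'\mid q$ such that the $\mathbb{F}_{\mathfrak{P}'}$-point $\operatorname{red}_{\mathfrak{P}'}(\theta_j)$ is supported at $x$. So is $\operatorname{red}_{\mathfrak{P}'}(P)$. An $\mathbb{F}_{\mathfrak{P}'}$-point over $B$ supported at $x$ is given by an $\mathbb{F}_q$-embedding $\mathbb{F}_q\to\mathbb{F}_{\mathfrak{P}'}$, and there is only one. Thus $\operatorname{red}_{\mathfrak{P}'}(P-\theta_j)=0$. The group $\operatorname{Gal}(k/K)$ fixes $P$, permutes the $\theta_j$ and is transitive on the primes above $q$.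
\end{proof}

\subsection{Compactness}
A given point $P-\theta_j\ne0$ reduces to zero at finitely many primes only, so each single $P$ is excluded by almost every prime. We need a finite set of primes that excludes all $P\in X(K)$ at once. This is a compactness statement, and it becomes available after completing the group of rational points.

Let $\Gamma=X(K)\subseteq\Lambda=X(k)$; both are finitely generated by the Mordell--Weil theorem. Put $\widehat\Gamma=\Gamma\otimes\widehat{\mathbb{Z}}$ and $\widehat\Lambda=\Lambda\otimes\widehat{\mathbb{Z}}=\prod_\ell\Lambda_\ell$ with $\Lambda_\ell=\Lambda\otimes\mathbb{Z}_\ell$. These are the profinite completions. As $\widehat{\mathbb{Z}}$ is flat over $\mathbb{Z}$, we have $\widehat\Gamma\subseteq\widehat\Lambda$ with quotient $(\Lambda/\Gamma)\otimes\widehat{\mathbb{Z}}$. The maps $\operatorname{red}_{\mathfrak{P}}$ have finite targets, so they extend continuously to $\widehat\Lambda$, and the $\ell$-primary component of $\operatorname{red}_{\mathfrak{P}}(\xi)$ depends only, and $\mathbb{Z}_\ell$-linearly, on the component of $\xi$ in $\Lambda_\ell$.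

\begin{lemma}\label{lem:separate}
Let $\xi_1,\dots,\xi_r\in\widehat\Lambda$ be nonzero. There are a prime $q\notin S_1$ that splits completely in $k$ and a prime $\mathfrak{P}\mid q$ of $k$ with $\operatorname{red}_{\mathfrak{P}}(\xi_j)\ne0$ for all $j$.
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:genus1} from Lemma~\ref{lem:separate}]
Let $\mathcal{P}$ be the set of primes $q\notin S_1$ that split completely in $k$; they satisfy $\mathrm{N}q\equiv1\pmod p$. For $q\in\mathcal{P}$ let
\[
B_q=\{P\in\widehat\Gamma:\ \operatorname{red}_{\mathfrak{P}}(P-\theta_j)=0\text{ for some }j\},\qquad\mathfrak{P}\mid q .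
\]
This is a closed subset of the compact group $\widehat\Gamma$. It does not depend on $\mathfrak{P}$, because $\operatorname{Gal}(k/K)$ fixes $\widehat\Gamma$ and permutes the $\theta_j$. Let $P\in\widehat\Gamma$ and $\xi_j=P-\theta_j$. If $\xi_j=0$, then $\theta_j$ maps to $0$ in $(\Lambda/\Gamma)\otimes\widehat{\mathbb{Z}}$, into which the finitely generated group $\Lambda/\Gamma$ injects; so $\theta_j\in X(K)$, contrary to Lemma~\ref{lem:branch}. Hence all $\xi_j$ are nonzero, and Lemma~\ref{lem:separate} gives $q\in\mathcal{P}$ with $P\notin B_q$. Thus $\bigcap_{q\in\mathcal{P}}B_q=\emptyset$, and by compactness $\bigcap_{q\in\mathcal{Q}}B_q=\emptyset$ for a finite $\mathcal{Q}\subset\mathcal{P}$. By Lemma~\ref{lem:spread}, a point $P\in X(K)$ whose specialization is ramified at all $q\in\mathcal{Q}$ would lie in this intersection.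
\end{proof}

The hypothesis on $d$ was used only to exclude rational branch points; a rational branch point would lie in every $B_q$.

It remains to prove Lemma~\ref{lem:separate}. An element of $\widehat\Lambda$ may live in a single factor $\Lambda_\ell$, and then it reduces to zero at every prime with $\ell\nmid|\widetilde X(\mathbb{F}_{\mathfrak{P}})|$. So we must find primes at which the $\ell$-part of $\widetilde X(\mathbb{F}_{\mathfrak{P}})$ is large, for several $\ell$ at once, and we must detect the reduction of $\xi$ by a Frobenius condition. Kummer cocycles provide this condition.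

\subsection{Kummer cocycles}
For a prime $\ell$ let $T_\ell$ be the Tate module of $X$: the group of sequences $t=(t_m)_{m\ge0}$ in $X(\bar k)$ with $t_0=0$ and $\ell t_{m+1}=t_m$. It is free of rank $2$ over $\mathbb{Z}_\ell$, and $t\mapsto t_m$ identifies $T_\ell/\ell^mT_\ell$ with $X[\ell^m]$. With $V_\ell=T_\ell\otimes\mathbb{Q}$, the map $\ell^{-n}t\mapsto t_n$ identifies $V_\ell/T_\ell$ with $X[\ell^\infty]$. Let $H^1(G_k,T_\ell)$ be the $\mathbb{Z}_\ell$-module of continuous maps $\kappa\colon G_k\to T_\ell$ with $\kappa(\sigma\sigma')=\kappa(\sigma)+\sigma\kappa(\sigma')$, modulo the coboundaries $\sigma\mapsto(\sigma-1)t$.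

For $Q\in\Lambda$ choose $Q_0=Q$ and $Q_{m+1}\in X(\bar k)$ with $\ell Q_{m+1}=Q_m$, and set $\kappa_Q(\sigma)=(\sigma Q_m-Q_m)_m\in T_\ell$. Another choice differs by an element of $T_\ell$ and changes $\kappa_Q$ by a coboundary, so the class of $\kappa_Q$ is well defined and additive in $Q$. The homomorphism $\Lambda\to H^1(G_k,T_\ell)$ extends $\mathbb{Z}_\ell$-linearly to $\Lambda_\ell$. For $\xi\in\Lambda_\ell$ let $\kappa_\xi$ be a cocycle that represents the image of $\xi$. The class of $\kappa_\xi(\sigma)$ in $T_\ell/(\sigma-1)T_\ell$ does not depend on this choice and is $\mathbb{Z}_\ell$-linear in $\xi$. The torsion subgroup of $\Lambda_\ell$ is $X(k)[\ell^\infty]$. If $\xi$ is torsion with lift $\tilde\xi=\ell^{-n}t\in V_\ell$, then $\xi=t_n$, and the choice $Q_m=t_{n+m}$ gives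
\begin{equation}\label{eq:torsion}
\kappa_\xi(\sigma)=(\sigma-1)\tilde\xi ,
\end{equation}
since $\ell^n$ times either side has $m$-th component $(\sigma-1)t_m$.

\begin{lemma}\label{lem:frob}
Let $\mathfrak{P}\nmid\ell$ be a prime of $k$ of good reduction and $\gamma\in G_k$ a Frobenius element at a place of $\bar k$ above $\mathfrak{P}$. For $\xi\in\Lambda_\ell$, the $\ell$-primary component of $\operatorname{red}_{\mathfrak{P}}(\xi)$ is $0$ if and only if $\kappa_\xi(\gamma)\in(\gamma-1)T_\ell$.
\end{lemma}

\begin{proof}
Reduction at the chosen place is a $\gamma$-equivariant homomorphism $X(\bar k)\to\widetilde X(\bar{\mathbb{F}}_{\mathfrak{P}})$ that is bijective on $\ell^m$-torsion, and $\widetilde X(\mathbb{F}_{\mathfrak{P}})$ is the group of $\gamma$-fixed points. By Weil's theorem the eigenvalues of $\gamma$ on $V_\ell$ have absolute value $\sqrt{\mathrm{N}\mathfrak{P}}\ne1$, so $\gamma-1$ is bijective on $V_\ell$. The snake lemma for $0\to T_\ell\to V_\ell\to X[\ell^\infty]\to0$ gives $T_\ell/(\gamma-1)T_\ell\cong A:=\widetilde X(\mathbb{F}_{\mathfrak{P}})[\ell^\infty]$. Let $\ell^m$ kill $A$; then $\ell^mT_\ell\subseteq(\gamma-1)T_\ell$,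 and $\ell^m\widetilde X(\mathbb{F}_{\mathfrak{P}})$ is the prime-to-$\ell$ part of $\widetilde X(\mathbb{F}_{\mathfrak{P}})$. For $Q\in\Lambda$ the following are successively equivalent: the $\ell$-part of $\operatorname{red}(Q)$ is $0$; $\operatorname{red}(Q)\in\ell^m\widetilde X(\mathbb{F}_{\mathfrak{P}})$; $\operatorname{red}(Q_m+s)$ is $\gamma$-fixed for some $s\in X[\ell^m]$; $(\gamma-1)Q_m\in(\gamma-1)X[\ell^m]$; $\kappa_Q(\gamma)\in(\gamma-1)T_\ell+\ell^mT_\ell=(\gamma-1)T_\ell$. So the two homomorphisms from $\Lambda$ to the finite $\ell$-groups $A$ and $T_\ell/(\gamma-1)T_\ell$ have the same kernel $\Lambda_0$. Their $\mathbb{Z}_\ell$-linear extensions both factor as $\Lambda_\ell\to(\Lambda/\Lambda_0)\otimes\mathbb{Z}_\ell=\Lambda/\Lambda_0$ followed by an injection, so they have the same kernel too.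
\end{proof}

We want $T_\ell/(\gamma-1)T_\ell$ large and explicit. The best case is that $\gamma$ acts as the scalar $1+\ell^m$. Let $\mathcal{L}$ be a finite set of rational primes.

\begin{lemma}\label{lem:homothety}
For all large $m$ there is $\sigma_0\in G_k$ that acts on $T_\ell$ as the scalar $1+\ell^m$, for all $\ell\in\mathcal{L}$ simultaneously.
\end{lemma}

\begin{proof}
For every finite extension $k^*/k$, the image of $G_{k^*}$ in $\operatorname{GL}(T_\ell)$ contains an open subgroup of the scalars $\mathbb{Z}_\ell^*$. Indeed, if $X$ has no complex multiplication, the image is open in $\operatorname{GL}(T_\ell)\cong\operatorname{GL}_2(\mathbb{Z}_\ell)$ by \cite[Ch.~IV]{Serre}. If $X$ has complex multiplication by an order $\mathcal{O}$, then over a finite extension over which the endomorphisms are defined the image is open in $(\mathcal{O}\otimes\mathbb{Z}_\ell)^*$, by the theory of complex multiplication. Take $k^*=k(X[\ell]:\ell\in\mathcal{L})$. The image of $G_{k^*}$ in $\operatorname{GL}(T_\ell)$ lies in $1+\ell\operatorname{End}(T_\ell)$, which is a pro-$\ell$ group. A closed subgroup $H$ of a product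 of pro-$\ell$ groups for distinct $\ell$ is the product of its projections: for $\eta\in H$, the power $\eta^z$ with $z\in\widehat{\mathbb{Z}}$, $z_\ell=1$ and $z_{\ell'}=0$ for $\ell'\ne\ell$, lies in $H$ and keeps only the $\ell$-component of $\eta$. So the image of $G_{k^*}$ in $\prod_{\ell\in\mathcal{L}}\operatorname{GL}(T_\ell)$ contains $\prod_{\ell\in\mathcal{L}}(1+\ell^m\mathbb{Z}_\ell)$ for all large $m$.
\end{proof}

Having fixed the action on the Tate modules, we can still vary $\sigma_0$ by elements of $G_{k_\infty}$, where $k_\infty=k(X[\ell^\infty]:\ell\in\mathcal{L})$. On this group $\kappa_\xi$ is a homomorphism that does not depend on the choice of cocycle. The next lemma shows that this freedom moves $\kappa_\xi$.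

\begin{lemma}\label{lem:sah}
If $\ell\in\mathcal{L}$ and $\xi\in\Lambda_\ell$ is not torsion, then $\kappa_\xi\colon G_{k_\infty}\to T_\ell$ is nonzero.
\end{lemma}

\begin{proof}
Suppose it is zero. Then $\kappa_\xi$ factors through $\operatorname{Gal}(k_\infty/k)$, which embeds into $\prod_{\ell'\in\mathcal{L}}\operatorname{GL}(T_{\ell'})$, and there the image of an element $\sigma_0$ from Lemma~\ref{lem:homothety} is central. The equation $\kappa_\xi(\sigma\sigma_0)=\kappa_\xi(\sigma_0\sigma)$ reads
\[
\kappa_\xi(\sigma)+\sigma\kappa_\xi(\sigma_0)=\kappa_\xi(\sigma_0)+(1+\ell^m)\kappa_\xi(\sigma),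
\]
that is, $\ell^m\kappa_\xi(\sigma)=(\sigma-1)\kappa_\xi(\sigma_0)$ for all $\sigma\in G_k$. So $\eta=\ell^m\xi$ has trivial class. For $n\geq1$ choose $Q\in\Lambda$ with $Q\equiv\eta\pmod{\ell^n\Lambda_\ell}$. Then $\kappa_Q$ is congruent modulo $\ell^nT_\ell$ to a coboundary, so there is $s\in X[\ell^n]$ with $(\sigma-1)Q_n=(\sigma-1)s$ for all $\sigma\in G_k$. Hence $Q_n-s\in\Lambda$, $Q=\ell^n(Q_n-s)\in\ell^n\Lambda$, and $\eta\in\ell^n\Lambda_\ell$. As $\Lambda_\ell$ is a finitely generated $\mathbb{Z}_\ell$-module, $\bigcap_n\ell^n\Lambda_\ell=0$. So $\ell^m\xi=0$, a contradiction.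
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:separate}]
For each $j$ choose a prime $\ell_j$ such that the component of $\xi_j$ in $\Lambda_{\ell_j}$ is nonzero. Denote this component again by $\xi_j$, and let $\mathcal{L}=\{\ell_1,\dots,\ell_r\}$. Let $\kappa_j=\kappa_{\xi_j}$ be a $\mathbb{Z}_{\ell_j}$-linear combination of cocycles $\kappa_Q$ with $Q\in\Lambda$.

\emph{An element of $G_k$ that separates.} If $\xi_j$ is not torsion, Lemma~\ref{lem:sah} gives a nonzero element of $\kappa_j(G_{k_\infty})$, say in $\ell_j^{c_j}T_{\ell_j}\setminus\ell_j^{c_j+1}T_{\ell_j}$. Then the image of $G_{k_\infty}$ in $T_{\ell_j}/\ell_j^mT_{\ell_j}$ has order at least $\ell_j^{m-c_j}$ for $m\ge c_j$. Choose $m\geq1$ so large that Lemma~\ref{lem:homothety} applies and $\sum_j\ell_j^{-(m-c_j)}<1$, the sum over the non-torsion $\xi_j$. For $\tau\in G_{k_\infty}$ the element $\sigma=\sigma_0\tau$ acts on $T_\ell$ as $1+\ell^m$, so $(\sigma-1)T_\ell=\ell^mT_\ell$ for $\ell\in\mathcal{L}$.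
\begin{itemize}
\item If $\xi_j$ is torsion, \eqref{eq:torsion} gives $\kappa_j(\sigma)\equiv\ell_j^m\tilde\xi_j$ modulo $\ell_j^mT_{\ell_j}$, and $\ell_j^m\tilde\xi_j\notin\ell_j^mT_{\ell_j}$ because $\xi_j\ne0$ means $\tilde\xi_j\notin T_{\ell_j}$.
\item If $\xi_j$ is not torsion, $\kappa_j(\sigma)=\kappa_j(\sigma_0)+(1+\ell_j^m)\kappa_j(\tau)$ lies in $\ell_j^mT_{\ell_j}$ if and only if $\kappa_j(\tau)\equiv-\kappa_j(\sigma_0)\pmod{\ell_j^mT_{\ell_j}}$. These $\tau$ form a fiber of a homomorphism onto a group of order at least $\ell_j^{m-c_j}$, or the empty set, so they have Haar measure at most $\ell_j^{-(m-c_j)}$.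
\end{itemize}
Hence some $\tau$ gives an element $\sigma$ with $\kappa_j(\sigma)\notin\ell_j^mT_{\ell_j}$ for all $j$.

\emph{Passing to a finite level.} Let $\Omega$ be generated over $k$ by the points of $X[\ell^{m+1}]$ and the points $R$ with $\ell^mR\in\Lambda$, for $\ell\in\mathcal{L}$. It is finite over $k$ since $\Lambda$ is finitely generated, and Galois over $K$ since $\Lambda$ is $\operatorname{Gal}(k/K)$-stable. Let $\gamma\in G_k$ agree with $\sigma$ on $\Omega$. Then $\gamma-1\in\ell^m(1+\ell\operatorname{End}(T_\ell))$, so $(\gamma-1)T_\ell=\ell^mT_\ell$ for $\ell\in\mathcal{L}$. The class of $\kappa_Q(\gamma)$ modulo $\ell^m$ is $\gamma Q_m-Q_m$ with $Q_m\in X(\Omega)$, so $\kappa_j(\gamma)\equiv\kappa_j(\sigma)\pmod{\ell_j^mT_{\ell_j}}$. Thus $\kappa_j(\gamma)\notin(\gamma-1)T_{\ell_j}$ for all $j$.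

\emph{The prime.} By \S\ref{ss:cheb} there is a prime $q\notin S_1$, prime to $\mathcal{L}$ and split completely in $k$, with a prime of $\Omega$ above it whose Frobenius over $k$ is $\sigma|_\Omega$. Let $\mathfrak{P}$ be the prime of $k$ in between, and let $\gamma\in G_k$ be a Frobenius element at a place of $\bar k$ above the chosen prime of $\Omega$. Then $\gamma|_\Omega=\sigma|_\Omega$, and Lemma~\ref{lem:frob} shows that the $\ell_j$-component of $\operatorname{red}_{\mathfrak{P}}(\xi_j)$ is nonzero for all $j$.
\end{proof}

\section{The missed extension and the end of the proofs}\label{sec:end}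

Propositions~\ref{prop:genus0} and \ref{prop:genus1} describe extensions that cannot be specializations. We now show that such extensions exist. By class field theory, continuous characters $\chi\colon G_K\to\mathbb{Z}/p$ correspond to continuous characters of $\mathbb{A}_K^*/K^*$; the restriction to $K_v^*$ corresponds, under local reciprocity, to the restriction of $\chi$ to a decomposition group at $v$; and $\chi$ is unramified at a prime $v$ if and only if it is trivial on $O_v^*$. The abelian extensions of $K'$ that are unramified outside $S_0$ and completely split at $S_0$ correspond to the quotients of the $S_0$-class group of $K'$. Characters prescribed on finitely many groups $O_q^*$ need not vanish on global units. The components at $S_0$ are left free in order to correct this, and admissibility guarantees that they can.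

\begin{lemma}\label{lem:exist}
Let $S_0$ be admissible, let $R$ be a nonempty finite set of primes $q\notin S_0$ with $\mathrm{N}q\equiv1\pmod p$, and for $q\in R$ let $q'$ be a prime of $K'$ above $q$. There is a $C_p$-extension $L/K$, unramified outside $S_0\cup R$, with $LK'=K'(\lambda^{1/p})$ and $v_{q'}(\lambda)\equiv1\pmod p$ for all $q\in R$. In particular $L/K$ is ramified at all primes of $R$.
\end{lemma}

\begin{proof}
\emph{The local conditions.} For a field $A\ni\zeta$ and $\chi\colon G_A\to\mathbb{Z}/p$, the Kummer class $\lambda_\chi\in A^*/p$ is defined by $\sigma(\lambda_\chi^{1/p})=\zeta^{\chi(\sigma)}\lambda_\chi^{1/p}$. Let $q\in R$; then $K'_{q'}=K_q$. On $\operatorname{Hom}(G_{K_q},\mathbb{Z}/p)\cong K_q^*/p$ consider the maps $\chi\mapsto v_q(\lambda_\chi)\in\mathbb{Z}/p$ and $\chi\mapsto\chi|_{O_q^*}\in\operatorname{Hom}(O_q^*,\mathbb{Z}/p)$. Both targets have order $p$, both kernels consist of the unramified characters, and the first map is surjective. So there is a character $\psi_q$ of $O_q^*$ such that $\chi|_{O_q^*}=\psi_q$ if and only if $v_q(\lambda_\chi)\equiv1$. For a global $\chi\colon G_K\to\mathbb{Z}/p$,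 the Kummer class of $\chi|_{G_{K'}}$ maps in $K'^*_{q'}/p$ to the Kummer class of the restriction of $\chi$ to a decomposition group above $q'$. It therefore suffices to find an idele class character with $\chi|_{O_v^*}=\psi_v$ for all $v\notin S_0$, where $\psi_v=0$ for $v\notin S_0\cup R$.

\emph{The map $O_{K,S_0}^*/p\to\prod_{v\in S_0}K_v^*/p$ is injective.} Let $x\in O_{K,S_0}^*$ be a $p$-th power in $K_v$ for all $v\in S_0$. Then $K'(x^{1/p})/K'$ is abelian, unramified outside $S_0$ (which contains the $p$-adic places), and completely split at $S_0$. The $S_0$-class group of $K'$ is trivial, so $x\in K'^{*p}$. Taking norms gives $x^d\in K^{*p}$, hence $x\in K^{*p}$ as $p\nmid d$, and a $p$-th root of an $S_0$-unit is an $S_0$-unit.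

\emph{Gluing.} As the $S_0$-class group of $K$ is trivial, $\mathbb{A}_K^*=K^*\mathcal{U}$ with the open subgroup $\mathcal{U}=\prod_{v\in S_0}K_v^*\times\prod_{v\notin S_0}O_v^*$, and $K^*\cap\mathcal{U}=O_{K,S_0}^*$. By the injectivity, the $\mathbb{F}_p$-linear form $x\mapsto-\sum_{q\in R}\psi_q(x)$ on $O_{K,S_0}^*/p$ extends to the finite group $\prod_{v\in S_0}K_v^*/p$. Together with the $\psi_v$, $v\notin S_0$, this extension defines a continuous character of $\mathcal{U}$ that is trivial on $O_{K,S_0}^*$, hence a character $\chi$ of $\mathbb{A}_K^*/K^*=\mathcal{U}/O_{K,S_0}^*$. It is nonzero since $R\ne\emptyset$; let $L$ be the fixed field of its kernel. The last assertion follows from Lemma~\ref{lem:ram}.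
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cyclic}(a)]
Sort the members of the family into the types of Lemma~\ref{lem:types}. Choose $k$ and a set $S_0$ adapted to the members of type (III), and enlarge $S_0$ so that it contains all primes ramified in one of the finitely many specializations of members of type (I). (If there is no member of type (III), take $k=K'$; then Proposition~\ref{prop:genus0} holds for any choice of split primes.) Apply Proposition~\ref{prop:genus1} with this $S_0$ to each member of type (II), and let $\mathcal{Q}$ be the union of the resulting sets. Put $S=S_0\cup\mathcal{Q}$ and take $q_1,\dots,q_n,q$ and $\mathfrak{P}_1,\dots,\mathfrak{P}_n$ from Proposition~\ref{prop:genus0}. It matters here that this proposition allows any finite $S\supseteq S_0$. Apply Lemma~\ref{lem:exist} to $S_0$ and $R=\mathcal{Q}\cup\{q_1,\dots,q_n,q\}$, with $q_i'$ the prime of $K'$ below $\mathfrak{P}_i$. Since $k/K'$ is unramified at $q_i'$, the resulting $L/K$ is normalized at $\mathfrak{P}_1,\dots,\mathfrak{P}_n$. It is ramified at all primes of $R$ and unramified outside $S_0\cup R=S\cup\{q_1,\dots,q_n,q\}$.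 So $L$ is not a specialization of a member of type (I), being ramified at $q\notin S_0$, nor of type (II), by Proposition~\ref{prop:genus1}, nor of type (III), by Proposition~\ref{prop:genus0}.

Thus every finite family misses some $C_p$-extension. If a family missed only $L_1,\dots,L_N$, then adding the members $L_i/K$, with $F=K$, would give a finite family that misses none. Hence infinitely many are missed. The last assertion of (a) follows from Lemma~\ref{lem:subgroup}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cyclic}(b)]
The two bounds are Lemma~\ref{lem:lower} and Proposition~\ref{prop:torus}. We have $\varphi(d)=1$ for $d\le2$ and $\varphi(d)=2$ for $d\in\{3,4,6\}$, while $\operatorname{pd}_K(C_p)\ge2$ for $d\ge3$ by (a). For $K=\mathbb{Q}$ and $p=5,7$ we have $d=4,6$.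
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\operatorname{pd}_{\mathbb{Q}}(G)=1$. By Theorem~\ref{thm:known}, $G$ is $C_p$, or $D_p$ with $p\ge3$, or $C_p\rtimes C_3$ with $p\equiv1\pmod3$, and in each case $p\mid|G|$. If $p\ge5$, then $[\mathbb{Q}(\zeta_p):\mathbb{Q}]=p-1\ge4$, and Theorem~\ref{thm:cyclic}(a) gives $\operatorname{pd}_{\mathbb{Q}}(G)\ge2$, a contradiction. So $p\in\{2,3\}$. This excludes the third family, where $p\ge7$, and leaves $C_2$, $C_3$ and $D_3=S_3$. Conversely, $\operatorname{pd}_{\mathbb{Q}}(C_2)=\operatorname{pd}_{\mathbb{Q}}(C_3)=1$ by Theorem~\ref{thm:cyclic}(b), where $d=1$ and $d=2$, and $\operatorname{pd}_{\mathbb{Q}}(S_3)=1$ by Lemmas~\ref{lem:lower} and \ref{lem:S3}.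
\end{proof}

\begin{thebibliography}{9}

\bibitem{KN}
Joachim K\"onig and Danny Neftin,
\emph{The Hilbert-Grunwald specialization property over number fields},
arXiv:2112.15467 (2021).

\bibitem{Serre}
Serre,
\emph{Abelian $\ell$-adic representations and elliptic curves}.

\end{thebibliography}
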